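\title{The operation $\mathrm{Sq}^0$ on the cohomology of the Steenrod algebra is eventually an isomorphism}

\begin{abstract}
Let $\mathcal A$ be the mod $2$ Steenrod algebra. We prove that the squaring operation $\mathrm{Sq}^0\colon\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)\to\mathrm{Ext}^{s,2t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$ is an isomorphism whenever $s\ge1$ and $t$ is divisible by $2^{r(s)}$, where $r(s)=(2s-1)(\lfloor\log_2s\rfloor+2)$. It follows that for every $s$ the operation $\mathrm{Sq}^0$ maps the images of its iterates on $\mathrm{Ext}^s_{\mathcal A}(\mathbb F_2,\mathbb F_2)$ isomorphically onto each other from the $r(s)$-th iterate on. The operation is an edge map in the Cartan--Eilenberg spectral sequence of the Frobenius kernel of the dual Steenrod algebra, and the other relevant terms are killed by a vanishing theorem in internal degrees that are $2$-adically close to small integers.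
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ be the mod $2$ Steenrod algebra and $\mathcal A_*$ its dual Hopf algebra, and abbreviate $\mathrm{Ext}^{s,t}=\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$ and $\mathrm{Ext}^s=\bigoplus_t\mathrm{Ext}^{s,t}$. The Frobenius map $x\mapsto x^2$ is an endomorphism of the Hopf algebra $\mathcal A_*$ that doubles degrees. Applied to each entry of the cobar complex of $\mathcal A_*$, it induces a ring homomorphism
\[
\mathrm{Sq}^0\colon \mathrm{Ext}^{s,t}\to\mathrm{Ext}^{s,2t}.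
\]
Let $\mathrm{Im}(\mathrm{Sq}^0)^i$ be the image of $(\mathrm{Sq}^0)^i$ on $\mathrm{Ext}^s$. The following conjecture is posed in \cite{problems}.

\medskip
\noindent\emph{For every $s$ there is a number $r=r(s)$ such that $(\mathrm{Sq}^0)^{i-r}\colon\mathrm{Im}(\mathrm{Sq}^0)^r\to\mathrm{Im}(\mathrm{Sq}^0)^i$ is an isomorphism for every $i\ge r$.}
\medskip

The map in question is onto by definition, so the conjecture says that $\ker(\mathrm{Sq}^0)^i=\ker(\mathrm{Sq}^0)^r$ for $i\ge r$: in the $\mathbb F_2[\mathrm{Sq}^0]$-module $\mathrm{Ext}^s$, the $\mathrm{Sq}^0$-torsion has bounded exponent. The group $\mathrm{Ext}^1$ has a basis $h_0,h_1,h_2,\dots$ with $h_j\in\mathrm{Ext}^{1,2^j}$ and $\mathrm{Sq}^0h_j=h_{j+1}$, so it has no torsion. For $s\ge4$ there is torsion, because $h_0^s\ne0$ while $\mathrm{Sq}^0(h_0^s)=h_1^s=0$ (Section~\ref{sec:main}). A finiteness argument over the Noetherian ring $\mathbb F_2[\mathrm{Sq}^0]$ is not available: already $\mathrm{Ext}^2$ is nonzero in infinitely many odd degrees $t$ (Example~\ref{ex:H1V}),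 so it is not finitely generated. One needs a bound that is uniform over all the rays $\mathrm{Ext}^{s,u}\to\mathrm{Ext}^{s,2u}\to\mathrm{Ext}^{s,4u}\to\cdots$. We prove that each ray consists of isomorphisms after a number of steps that depends only on $s$.

\begin{theorem}\label{thm:main}
Let $s\ge1$ and $r(s)=(2s-1)(\lfloor\log_2 s\rfloor+2)$. If $2^{r(s)}$ divides $t$, then $\mathrm{Sq}^0\colon\mathrm{Ext}^{s,t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)\to\mathrm{Ext}^{s,2t}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$ is an isomorphism.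
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture holds for every $s$, with $r(0)=0$ and with $r(s)$ as in Theorem~\ref{thm:main} for $s\ge1$.
\end{corollary}

\begin{proof}
For $s=0$ we have $\mathrm{Ext}^0=\mathbb F_2$ and $\mathrm{Sq}^0$ is the identity. Let $s\ge1$, $r=r(s)$ and $i\ge r$. Then $\mathrm{Im}(\mathrm{Sq}^0)^r\subset\bigoplus_u\mathrm{Ext}^{s,2^ru}$. By Theorem~\ref{thm:main}, $\mathrm{Sq}^0$ is injective on $\mathrm{Ext}^{s,t}$ when $2^r\mid t$, and this divisibility persists when $t$ is doubled. So $(\mathrm{Sq}^0)^{i-r}$ is injective on $\mathrm{Im}(\mathrm{Sq}^0)^r$.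
\end{proof}

Products of the classes $h_j$ show why divisibility of $t$ should matter. The product $h_{j_1}\cdots h_{j_s}$ has degree $2^{j_1}+\dots+2^{j_s}$, and it is $\mathrm{Sq}^0$ of a product if all $j_k\ge1$. Suppose that some $j_k$ is $0$ and that $2^r$ divides the degree. Then the other $s-1$ powers of $2$ add up to a number congruent to $-1$ modulo $2^r$, whose last $r$ binary digits are $1$. A sum of $s-1$ powers of $2$ has at most $s-1$ nonzero binary digits, so $r\le s-1$. Thus products in degrees divisible by $2^s$ lie in the image of $\mathrm{Sq}^0$, and the reason is that $\mathrm{Ext}^{s-1}$ contains no nonzero products in degrees that are $2$-adically close to $-1$.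

The proof turns this observation into a statement about all cohomology classes. Let $D\subset\mathcal A_*$ be the image of the Frobenius map and $E$ the quotient of $\mathcal A_*$ by the squares of positive degree elements. The Cartan--Eilenberg spectral sequence of $D\subset\mathcal A_*\to E$ has $\mathrm{Sq}^0$ as its edge map, and its other rows are cohomology groups of $\mathcal A_*$ with coefficients in the symmetric powers of an explicit comodule $V$ (Section~\ref{sec:ss}). These symmetric powers are built from tensor products $M$ of exterior powers of Frobenius twists of $V$. Such an $M$ is zero in degrees below an integer $e(M)$, so its cohomology vanishes in every internal degree $\alpha<e(M)$. The heart of the paper, Theorem~\ref{thm:vanish}, says that this trivial vanishing spreads to an explicit $2$-adic neighborhood of $\alpha$. It is proved by an induction that applies the same spectral sequence to $M$. Section~\ref{sec:small} carries out the argument by hand for $s\le3$.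

\section{Comodules and their cohomology}\label{sec:prelim}

\subsection{Three Hopf algebras}
Write $P=\mathcal A_*=\mathbb F_2[\xi_1,\xi_2,\dots]$, with $|\xi_n|=2^n-1$ and
\[
\Delta\xi_n=\sum_{i=0}^n\xi_{n-i}^{2^i}\otimes\xi_i,\qquad \xi_0=1.
\]
Let $\varphi\colon P\to P$ be the Frobenius map $x\mapsto x^2$, which is injective. Put $D=\varphi(P)=\mathbb F_2[\xi_1^2,\xi_2^2,\dots]$, a sub Hopf algebra of $P$, and let $\pi\colon P\to E=P/(\xi_1^2,\xi_2^2,\dots)$ be the quotient Hopf algebra. In the coproduct formula, $\pi$ kills $\xi_{n-i}^{2^i}$ for $0<i<n$, and it kills every positive degree element of $D$. Hence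
\begin{equation}\label{eq:pi}
(\pi\otimes1)\Delta\xi_n=\xi_n\otimes1+1\otimes\xi_n,\qquad (\pi\otimes1)\Delta d=1\otimes d,\qquad(1\otimes\pi)\Delta d=d\otimes1\qquad(d\in D).
\end{equation}
In particular $E$ is an exterior algebra on primitive generators $\xi_n$.

\subsection{Cohomology}
Let $\Gamma$ be one of $P,D,E$. Comodules are graded left comodules, with coaction $\rho(m)=\sum m_{(-1)}\otimes m_{(0)}\in\Gamma\otimes M$; maps of comodules preserve degrees and are called colinear. Tensor products carry the diagonal coaction $m\otimes n\mapsto\sum m_{(-1)}n_{(-1)}\otimes m_{(0)}\otimes n_{(0)}$. For a graded vector space $W$, the \emph{cofree} comodule $\Gamma\otimes W$ has coaction $\Delta\otimes1$. Colinear maps $M\to\Gamma\otimes W$ correspond to linear maps $M\to W$, so cofree comodules are injective; since $\rho$ embeds $M$ in a cofree comodule, the injectives are the direct summands of cofree comodules.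

Let $H^0_\Gamma(M)=\{m:\rho(m)=1\otimes m\}$ be the space of primitives, and let $H^p_\Gamma(M)=\mathrm{Ext}^p_\Gamma(\mathbb F_2,M)$ be its derived functors, with $H^p_\Gamma(M)_w$ the part of internal degree $w$. These groups are $0$ for $p<0$, and we agree that they are $0$ when $w$ is not an integer. For $\Gamma=P$ we omit the subscript. If $\Sigma^k$ raises degrees by $k$, then $H^p_\Gamma(\Sigma^kM)_w=H^p_\Gamma(M)_{w-k}$.

The \emph{cobar resolution} of $M$ has $I^k=\Gamma\otimes\Gamma^{\otimes k}\otimes M$, cofree on $\Gamma^{\otimes k}\otimes M$; its differential is the sum of the maps that apply $\Delta$ to one of the $k+1$ factors $\Gamma$ or $\rho$ to $M$. Its primitives form the \emph{cobar complex} $\Gamma^{\otimes k}\otimes M$, with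
\[
d\,[a_1|\cdots|a_k]m=[1|a_1|\cdots|a_k]m+\sum_{i}[a_1|\cdots|\Delta a_i|\cdots|a_k]m+\sum[a_1|\cdots|a_k|m_{(-1)}]m_{(0)},
\]
which computes $H^*_\Gamma(M)$. Thus $H^*_\Gamma$ commutes with direct sums. For an exact sequence $0\to A\to M\to C\to0$, the connecting map sends a primitive $c\in C$ with lift $m\in M$ to the class of $\rho(m)+1\otimes m\in\Gamma\otimes A$. For $\Gamma=P$ and $M=\mathbb F_2$ the cobar complex is a differential algebra under concatenation, $H^s(\mathbb F_2)_t=\mathrm{Ext}^{s,t}$, and $\mathrm{Sq}^0$ is induced by $[a_1|\cdots|a_s]\mapsto[a_1^2|\cdots|a_s^2]$.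

If $M$ has a finite filtration by subcomodules and $H^p_\Gamma(-)_w$ vanishes on each quotient, then $H^p_\Gamma(M)_w=0$ by the long exact sequences.

For a bounded below complex $Q$ of $\Gamma$-comodules, the \emph{hypercohomology} is $\mathbb H^n_\Gamma(Q)=H^n(H^0_\Gamma(J))$, where $Q\to J$ is a quasi-isomorphism to a bounded below complex of injectives. It is functorial, invariant under quasi-isomorphisms, and takes short exact sequences of complexes to long exact sequences. If $Q$ is concentrated in degrees $\ge0$, there is a first quadrant spectral sequence $E_2^{p,q}=H^p_\Gamma(H^q(Q))\Rightarrow\mathbb H^{p+q}_\Gamma(Q)$, whose edge map $E_2^{n,0}\to\mathbb H^n_\Gamma(Q)$ is induced by the inclusion $H^0(Q)\to Q$. The abutment in total degree $n$ has a finite filtration whose quotients are subquotients of the $E_2^{n-q,q}$, and the differentials into position $(n,0)$ start at the positions $(n-1-q,q)$ with $q\ge1$. Therefore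
\begin{equation}\label{eq:edge}
\begin{aligned}
&\text{the edge map is onto if }E_2^{n-q,q}=0\text{ for all }q\ge1,\\
&\text{the edge map is injective if }E_2^{n-1-q,q}=0\text{ for all }q\ge1.
\end{aligned}
\end{equation}

\subsection{Frobenius twists}
For a $P$-comodule $Y$, let $Y^{(1)}$ be the vector space $Y$ with degrees doubled and coaction $(\varphi\otimes1)\rho$. It is a $D$-comodule, hence a $P$-comodule. Since $\varphi$ is an isomorphism $P\to D$ of Hopf algebras that doubles degrees, it identifies cobar complexes, and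
\begin{equation}\label{eq:twist}
H^p_D(Y^{(1)})_{w}\cong H^p(Y)_{w/2}
\end{equation}
for every integer $w$; both sides are $0$ for odd $w$. Put $Y^{(0)}=Y$ and $Y^{(c)}=(Y^{(c-1)})^{(1)}$. The functor $(-)^{(1)}$ is exact, and it commutes with tensor, symmetric and exterior powers because $\varphi$ is a ring map.

\subsection{Symmetric and exterior powers}
The cohomology of $E$ is a polynomial algebra, so symmetric powers of comodules will appear as coefficients. In characteristic $2$ they can be cut into exterior powers of Frobenius twists. Let $W$ be a $P$-comodule. The symmetric algebra $S(W)$ is a comodule algebra, and the map $W^{(1)}\to S^2(W)$, $w\mapsto w^2$, is linear and colinear, because $\rho(w^2)=\sum w_{(-1)}^2\otimes w_{(0)}^2$. So the ideal $\mathfrak a$ generated by the squares $w^2$ is a subcomodule, and $\Lambda(W)=S(W)/\mathfrak a$ is the exterior algebra.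

\begin{lemma}\label{lem:filt}
The comodule $S^q(W)$ has a finite filtration by subcomodules with quotients $\Lambda^{b_0}(W)\otimes\Lambda^{b_1}(W^{(1)})\otimes\Lambda^{b_2}(W^{(2)})\otimes\cdots$, where $\sum_ib_i2^i=q$.
\end{lemma}

\begin{proof}
Let $F_j=\mathfrak a^j\cap S^q(W)$, the image of $S^j(W^{(1)})\otimes S^{q-2j}(W)$ under multiplication. Fix a basis of $W$. Every monomial is uniquely $x^2y$ with $y$ squarefree, and $F_j$ is spanned by the monomials with $\deg x\ge j$. Multiplication induces a colinear map $S^j(W^{(1)})\otimes\Lambda^{q-2j}(W)\to F_j/F_{j+1}$, which matches the monomial bases and so is an isomorphism. Now apply induction on $q$ to $S^j(W^{(1)})$ for $j\ge1$.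
\end{proof}

\begin{lemma}[Koszul complex]\label{lem:koszul}
For $a\ge1$ there is an exact sequence of comodules
\[
0\to\Lambda^aW\xrightarrow{\ \partial\ }S^1W\otimes\Lambda^{a-1}W\xrightarrow{\ \partial\ }S^2W\otimes\Lambda^{a-2}W\to\cdots\to S^aW\to0,
\]
where $\partial(f\otimes w_1\wedge\dots\wedge w_b)=\sum_ifw_i\otimes w_1\wedge\cdots\widehat{w_i}\cdots\wedge w_b$.
\end{lemma}

\begin{proof}
The map $\partial$ is the $S(W)$-linear derivation of $S(W)\otimes\Lambda(W)$ that sends $w\in\Lambda^1W$ to $w\in S^1W$. In characteristic $2$ the square of a derivation is a derivation, and $\partial^2$ vanishes on generators, so $\partial^2=0$. The maps $(1\otimes\partial)\rho$ and $\rho\partial$ are derivations along the ring map $\rho$ that agree on generators, so $\partial$ is colinear. If $W$ has dimension one, with $x\in S^1W$ and $y\in\Lambda^1W$ the generators, then $\partial(x^{a-1}y)=x^a$, and the homology is $\mathbb F_2\cdot1$. For finite-dimensional $W$ the complex is a tensor product of such complexes, so the same holds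 by the K\"unneth theorem, and in general it holds by passing to direct limits.
\end{proof}

\section{The spectral sequence of the Frobenius kernel}\label{sec:ss}

By \eqref{eq:twist}, $\mathrm{Sq}^0$ is the map $H^s_D(\mathbb F_2)_{2t}\to H^s(\mathbb F_2)_{2t}$ induced by $D\subset P$. To compare the two groups we compute $P$-primitives in two stages, taking first $E$-primitives and then $D$-primitives.

\subsection{Construction and edge map}
A $P$-comodule $M$ is an $E$-comodule through $(\pi\otimes1)\rho$. Put $F(M)=H^0_E(M)=\{m:(\pi\otimes1)\rho(m)=1\otimes m\}$. If $M$ is a $D$-comodule, then its $E$-coaction is trivial and $F(M)=M$.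

\begin{lemma}\label{lem:F}
\textup{(a)} The left $E$-comodule $P$ is isomorphic to the cofree comodule $E\otimes D$, and $F(P)=D$.

\textup{(b)} For every $P$-comodule $M$ we have $\rho(F(M))\subset D\otimes F(M)$. So $F(M)$ is a $D$-comodule, and $H^0_D(F(M))=H^0(M)$.

\textup{(c)} An injective $P$-comodule $I$ is injective over $E$, and $F(I)$ is injective over $D$.
\end{lemma}

\begin{proof}
(a) For a finite set $U$ of positive integers let $\xi^U=\prod_{n\in U}\xi_n$. These elements form a $D$-basis of $P$, and \eqref{eq:pi} gives $(\pi\otimes1)\Delta(\xi^Ud)=\sum_{U'\subset U}\xi^{U'}\otimes\xi^{U\setminus U'}d$. Let $f\colon P\to D$ be $D$-linear with $f(1)=1$ and $f(\xi^U)=0$ for $U\neq\emptyset$. Then $g=(1\otimes f)(\pi\otimes1)\Delta\colon P\to E\otimes D$ is $E$-colinear and $g(\xi^Ud)=\xi^U\otimes d$. So $g$ is an isomorphism, and $F(P)=g^{-1}(1\otimes D)=D$.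

(b) Let $m\in F(M)$. By coassociativity, $(\pi\otimes1\otimes1)(\Delta\otimes1)\rho(m)=(1\otimes\rho)(\pi\otimes1)\rho(m)=1\otimes\rho(m)$, so $\rho(m)\in F(P)\otimes M=D\otimes M$. By the last formula in \eqref{eq:pi}, the element $(1\otimes\pi\otimes1)(1\otimes\rho)\rho(m)=(1\otimes\pi\otimes1)(\Delta\otimes1)\rho(m)$ is $\rho(m)$ with a $1$ inserted in the middle, which means that $\rho(m)\in D\otimes F(M)$. A $P$-primitive lies in $F(M)$, which gives the last equality.

(c) By (a), $P\otimes W\cong E\otimes(D\otimes W)$ is cofree over $E$, and $F(P\otimes W)=D\otimes W$ is cofree over $D$. Both statements pass to direct summands.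
\end{proof}

Let $I$ be an injective resolution of the $P$-comodule $M$. By Lemma~\ref{lem:F}, $F(I)$ is a complex of injective $D$-comodules with cohomology $H^q_E(M)$. So $H^q_E(M)$ is naturally a $D$-comodule. The connecting maps of $H^*_E$ for an exact sequence of $P$-comodules are $D$-colinear, since $F$ takes a horseshoe resolution to a short exact sequence of complexes of $D$-comodules. Moreover $\mathbb H^n_D(F(I))=H^n(H^0_D(F(I)))=H^n(H^0(I))=H^n(M)$. The hypercohomology spectral sequence of $F(I)$ is the Cartan--Eilenberg spectral sequence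
\begin{equation}\label{eq:CE}
E_2^{p,q}=H^p_D(H^q_E(M))\Longrightarrow H^{p+q}(M),
\end{equation}
and its edge map $H^p_D(F(M))\to H^p(M)$ is induced by $F(M)\to F(I)$.

To compute the edge map, let $I$ be the cobar resolution of $M$, so that $F(I^k)=D\otimes P^{\otimes k}\otimes M$, and let $J$ be the cobar resolution of $F(M)$ over $D$, with $J^k=D\otimes D^{\otimes k}\otimes F(M)$. Then $J\subset F(I)$ is a subcomplex of $D$-comodules and the inclusion extends $F(M)\to F(I)$. Taking $D$-primitives, we see that the edge map is the map of cobar complexes induced by $D\subset P$ and $F(M)\subset M$. For $M=\mathbb F_2$ and under \eqref{eq:twist}, it is $\mathrm{Sq}^0$.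

\subsection{The comodule $V$}
The remaining task is to find the $D$-comodules $H^q_E(M)$. The first of them, $H^1_E(\mathbb F_2)$, is spanned by the classes $[\xi_n]$, and one expects its coaction to be read off from $\Delta\xi_n$. The coproduct formula shows that the span of $\xi_0,\xi_1,\xi_2,\dots$ is a subcomodule of $P$. Let $V$ be its suspension, with basis $v_n=\Sigma\xi_n$:
\[
|v_n|=2^n,\qquad\rho(v_n)=\sum_{i=0}^n\xi_{n-i}^{2^i}\otimes v_i\qquad(n\ge0).
\]
The element $v_0$ is primitive. Let $\bar v_n$ be the class of $v_n$ in $V/\mathbb F_2v_0$. Then $\rho(\bar v_n)=\sum_{j=0}^{n-1}(\xi_{n-1-j}^{2^j})^2\otimes\bar v_{j+1}$, so $\bar v_n\mapsto v_{n-1}$ is an isomorphism $V/\mathbb F_2v_0\cong V^{(1)}$, by which we identify these comodules. This self-similarity of $V$ drives the induction. On exterior powers it gives exact sequences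
\begin{equation}\label{eq:ext}
0\to\Sigma\Lambda^{a-1}(V)^{(1)}\xrightarrow{\,v_0\wedge-\,}\Lambda^a(V)\to\Lambda^a(V)^{(1)}\to0\qquad(a\ge1),
\end{equation}
and for $a=1$ this is $0\to\Sigma\mathbb F_2\to V\to V^{(1)}\to0$. The $E$-coaction on $V$ is
\begin{equation}\label{eq:Ecoact}
v_n\mapsto1\otimes v_n+\xi_n\otimes v_0\qquad(n\ge1).
\end{equation}

\subsection{Products and the $E_2$-term}
For a cofree comodule $P\otimes W$ and any comodule $N$, the map $x\otimes w\otimes n\mapsto\sum xn_{(-1)}\otimes w\otimes n_{(0)}$ is a colinear map from $(P\otimes W)\otimes N$ to the cofree comodule $P\otimes(W\otimes N)$, with inverse $x\otimes w\otimes n\mapsto\sum x\chi(n_{(-1)})\otimes w\otimes n_{(0)}$, where $\chi$ is the antipode. So if $I,I'$ are cofree resolutions of $M,M'$, then $I\otimes I'$ is an injective resolution of $M\otimes M'$. Since $\pi$ is a ring map and $D$ is a subring, $F(I)\otimes F(I')\subset F(I\otimes I')$ as complexes of $D$-comodules. Hence the products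
\begin{equation}\label{eq:prod}
H^q_E(M)\otimes H^{q'}_E(M')\to H^{q+q'}_E(M\otimes M')
\end{equation}
are $D$-colinear. As $I$ and $I'$ are also $E$-injective resolutions, the underlying linear map is the external product in $E$-cohomology, which can be computed from any pair of injective resolutions over $E$.

The ring $H^*_E(\mathbb F_2)$ is the polynomial algebra on the classes $\eta_n=[\xi_n]$, $n\ge1$. Indeed, let $\mathcal K=E\otimes\mathbb F_2[\eta_1,\eta_2,\dots]$ be cofree, with $|\eta_n|=|\xi_n|$ and with the derivation $d\xi_n=\eta_n$, $d\eta_n=0$. This is the Koszul complex of Lemma~\ref{lem:koszul} for the span of the $\xi_n$, so it resolves $\mathbb F_2$; the derivation is $E$-colinear because the $\xi_n$ are primitive in $E$; and multiplication $\mathcal K\otimes\mathcal K\to\mathcal K$ is a colinear chain map covering the identity of $\mathbb F_2$. The primitives of $\mathcal K$ form $\mathbb F_2[\eta_n]$ with zero differential. The cobar cocycle $[\xi_n]$ is not a coboundary, since $d=0$ on $E^{\otimes0}$, so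 it represents $\eta_n$, the only nonzero class in $H^1_E(\mathbb F_2)$ of its degree.

\begin{proposition}\label{prop:ss}
For every $P$-comodule $Y$ there are isomorphisms of $D$-comodules $H^q_E(Y^{(1)})\cong\Sigma^{-q}(S^qV\otimes Y)^{(1)}$. Hence for every integer $w$ there is a first quadrant spectral sequence
\begin{equation}\label{eq:ss}
E_2^{p,q}=H^p(S^qV\otimes Y)_{(w+q)/2}\Longrightarrow H^{p+q}(Y^{(1)})_w,
\end{equation}
in which $E_2^{p,q}=0$ if $w+q$ is odd. For $Y=\mathbb F_2$ and $w=2t$ its edge map is $\mathrm{Sq}^0\colon\mathrm{Ext}^{p,t}\to\mathrm{Ext}^{p,2t}$.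
\end{proposition}

\begin{proof}
Let $N$ be a $D$-comodule, so $H^0_E(N)=N$. For $z\in H^q_E(\mathbb F_2)$ and homogeneous $m\in N$, the product $z\cdot m$ is the image of $z$ under the $E$-colinear map $\Sigma^{|m|}\mathbb F_2\to N$, $1\mapsto m$, because $x\mapsto x\otimes m$ is a chain map $I\to I\otimes I'$ that covers it. In particular $\eta_n\cdot m=[\xi_n]m$. Over $E$, $N$ is a direct sum of suspensions of $\mathbb F_2$, so the product is a $D$-colinear isomorphism
\begin{equation}\label{eq:HEN}
H^q_E(\mathbb F_2)\otimes N\cong H^q_E(N).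
\end{equation}
By \eqref{eq:Ecoact}, the connecting map $V^{(1)}=H^0_E(V^{(1)})\to H^1_E(\Sigma\mathbb F_2)$ of \eqref{eq:ext} sends $\bar v_n$ to $[\xi_n]v_0$. It is $D$-colinear and takes a basis to a basis, so $H^1_E(\mathbb F_2)\cong\Sigma^{-1}V^{(1)}$, with $\eta_n$ corresponding to $\bar v_n$. Multiplication gives a $D$-colinear isomorphism $S^q(H^1_E(\mathbb F_2))\cong H^q_E(\mathbb F_2)$, so $H^q_E(\mathbb F_2)\cong\Sigma^{-q}S^q(V)^{(1)}$. Take $N=Y^{(1)}$ in \eqref{eq:HEN} and insert the result and \eqref{eq:twist} into \eqref{eq:CE}.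
\end{proof}

\subsection{Connecting maps}
The spectral sequence \eqref{eq:ss} handles twisted coefficients. For untwisted ones such as $V$ we have the sequences \eqref{eq:ext}, but a plain d\'evissage along them is circular: it reduces $H^p(V)_w$ to $H^p(V^{(1)})_w$, and the bottom row of \eqref{eq:ss} reduces this to $H^p(V)_{w/2}$, a group of the same complexity. We shall show instead that $H^p(V)\to H^p(V^{(1)})$ is zero in the relevant degrees, that is, that the next connecting map is injective. The two lemmas below compute the connecting map over $E$ and transport its injectivity to $P$.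

\begin{lemma}\label{lem:delta}
Let $a\ge1$, let $Y$ be a $P$-comodule, and tensor \eqref{eq:ext} with $Y^{(1)}$:
\begin{equation}\label{eq:extY}
0\to A\to\Lambda^aV\otimes Y^{(1)}\to(\Lambda^aV\otimes Y)^{(1)}\to0,\qquad A=\Sigma(\Lambda^{a-1}V\otimes Y)^{(1)}.
\end{equation}
There is a $D$-colinear isomorphism $H^1_E(A)\cong(V\otimes\Lambda^{a-1}V\otimes Y)^{(1)}$ under which the connecting map $\delta_E\colon(\Lambda^aV\otimes Y)^{(1)}\to H^1_E(A)$ is $(\partial\otimes1)^{(1)}$, where $\partial\colon\Lambda^aV\to V\otimes\Lambda^{a-1}V$ is the first Koszul map. In particular $\delta_E$ is injective.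
\end{lemma}

\begin{proof}
By \eqref{eq:HEN}, $H^1_E(A)\cong\Sigma^{-1}V^{(1)}\otimes A=V^{(1)}\otimes\Lambda^{a-1}(V)^{(1)}\otimes Y^{(1)}$, and the class $[\xi_n](v_0\wedge x)\otimes y$ corresponds to $\bar v_n\otimes\bar x\otimes y$. Let $n_1,\dots,n_a\ge1$ and $y\in Y^{(1)}$. Since $v_0\wedge v_0=0$ and $Y^{(1)}$ is $E$-trivial, \eqref{eq:Ecoact} shows that the $E$-coaction sends $v_{n_1}\wedge\dots\wedge v_{n_a}\otimes y$ to
\[
1\otimes v_{n_1}\wedge\dots\wedge v_{n_a}\otimes y+\sum_i\xi_{n_i}\otimes(v_0\wedge v_{n_1}\wedge\cdots\widehat{v_{n_i}}\cdots\wedge v_{n_a})\otimes y.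
\]
So $\delta_E(\bar v_{n_1}\wedge\dots\wedge\bar v_{n_a}\otimes y)=\sum_i\bar v_{n_i}\otimes(\bar v_{n_1}\wedge\cdots\widehat{\bar v_{n_i}}\cdots\wedge\bar v_{n_a})\otimes y$.
\end{proof}

In terms of \eqref{eq:CE}, the connecting map $\delta$ over $P$ carries the row $q=0$ for the quotient to the row $q=1$ for the subcomodule by $H^p_D(\delta_E)$, and injectivity survives if no differential hits position $(p,1)$. Such differentials start at the positions $(p-j,j)$ with $j\ge2$. Here is the precise statement.

\begin{lemma}\label{lem:detect}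
Let $0\to A\to M\to C\to0$ be an exact sequence of $P$-comodules in which $C$ is a $D$-comodule, and let $\delta_E\colon C=H^0_E(C)\to H^1_E(A)$ be the connecting map. Fix $p$ and $w$, and suppose that
\begin{itemize}
\item[\textup{(i)}] $H^p_D(\delta_E)\colon H^p_D(C)_w\to H^p_D(H^1_E(A))_w$ is injective, and
\item[\textup{(ii)}] $H_D^{p-j}(H^j_E(A))_w=0$ for all $j\ge2$.
\end{itemize}
Then the composite $H^p_D(C)_w\to H^p(C)_w\xrightarrow{\delta}H^{p+1}(A)_w$ of the edge map and the connecting map is injective.
\end{lemma}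

\begin{proof}
By the horseshoe lemma there are injective resolutions with $I_M^k=I_A^k\oplus I_C^k$ and differential $(x,c)\mapsto(dx+\theta c,dc)$, where $\theta\colon I_C^k\to I_A^{k+1}$ is $P$-colinear. The equation $d^2=0$ gives $d\theta=\theta d$, so $\theta\colon I_C\to I_A[1]$ is a chain map, where $I_A[1]^k=I_A^{k+1}$. A cocycle $c$ lifts to $(0,c)$, whose boundary is $(\theta c,0)$. Hence $\theta$ induces $\delta$ after taking $P$-primitives and the connecting maps of $H^*_E$ after applying $F$.

Consider the chain map $u\colon C=F(C)\to F(I_C)\xrightarrow{F(\theta)}F(I_A)[1]$. On $\mathbb H^p_D$ it induces the composite in the statement, since $\mathbb H^p_D(F(I_A)[1])=H^{p+1}(A)$. Let $Q$ be the quotient complex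
\[
F(I_A^1)/dF(I_A^0)\to F(I_A^2)\to F(I_A^3)\to\cdots
\]
of $F(I_A)[1]$, placed in degrees $0,1,2,\dots$, so that $H^i(Q)=H_E^{i+1}(A)$ for $i\ge0$. It suffices to show that $C\xrightarrow{u}F(I_A)[1]\to Q$ is injective on $\mathbb H^p_D(-)_w$. Since $\theta(C)$ consists of cocycles, this chain map equals $C\xrightarrow{\delta_E}H^1_E(A)=H^0(Q)\hookrightarrow Q$. The first map is injective on $H^p_D(-)_w$ by (i). The kernel of $H^p_D(H^0(Q))_w\to\mathbb H^p_D(Q)_w$ is a quotient of $\mathbb H^{p-1}_D(Q/H^0(Q))_w$. The complex $Q/H^0(Q)$ has cohomology $H^{i+1}_E(A)$ in degrees $i\ge1$ and $0$ in degree $0$, so this group has a finite filtration by subquotients of the groups $H_D^{p-1-i}(H_E^{i+1}(A))_w$, $i\ge1$, which vanish by (ii).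
\end{proof}

\section{The cases $s\le3$}\label{sec:small}

Take $Y=\mathbb F_2$ and $w=2t$ in \eqref{eq:ss}. Only even $q$ contribute, and $E_2^{p,q}=H^p(S^qV)_{t+q/2}$. By \eqref{eq:edge}, $\mathrm{Sq}^0$ is bijective on $\mathrm{Ext}^{s,t}$ if these groups vanish for $q\ge2$ and $p+q\in\{s-1,s\}$. For $s\le3$ only $H^0(S^2V)_{t+1}$ and $H^1(S^2V)_{t+1}$ occur.

\begin{example}[primitives]\label{ex:prim}
Since $\delta_E$ is injective in Lemma~\ref{lem:delta}, every $E$-primitive of $\Lambda^aV\otimes Y^{(1)}$ lies in $A$. Hence $H^0(\Lambda^aV\otimes Y^{(1)})=H^0(A)$, which is $H^0(\Lambda^{a-1}V\otimes Y)$ with each degree $u$ replaced by $2u+1$. So $H^0(V)=\mathbb F_2v_0$ lies in degree $1$, and $H^0(\Lambda^2V)=\mathbb F_2\,v_0\wedge v_1$ lies in degree $3$. Tensor \eqref{eq:ext} with $V$. For $a=1$ the outer terms $\Sigma V$ and $V\otimes V^{(1)}$ have primitives in degrees $2$ and $3$, so $H^0(V\otimes V)_u=0$ unless $u\in\{2,3\}$. For $a=2$ the outer terms $\Sigma V\otimes V^{(1)}$ and $V\otimes\Lambda^2(V)^{(1)}$ have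 primitives in degrees $4$ and $7$, so $H^0(V\otimes\Lambda^2V)_u=0$ unless $u\in\{4,7\}$. Finally, Lemma~\ref{lem:filt} gives $0\to V^{(1)}\to S^2V\to\Lambda^2V\to0$. In degree $3$, $S^2V$ is spanned by $v_0v_1$, whose coaction contains $\xi_1\otimes v_0^2$. So $H^0(S^2V)=\mathbb F_2v_0^2$, in degree $2$.
\end{example}

\begin{example}[$s=1,2$]\label{ex:s12}
For $s=1$ there is nothing to check, so $\mathrm{Sq}^0\colon\mathrm{Ext}^{1,t}\to\mathrm{Ext}^{1,2t}$ is bijective for all $t$. For odd $w$, $\mathrm{Ext}^{1,w}$ is a subquotient of $E_2^{0,1}=H^0(V)_{(w+1)/2}$, which is $0$ unless $w=1$. Also $\mathrm{Ext}^{1,0}=0$ because $d[1]=[1|1]$, and $\mathrm{Ext}^{1,1}$ is spanned by $[\xi_1]$. Hence the classes $h_j=[\xi_1^{2^j}]$, $j\ge0$, form a basis of $\mathrm{Ext}^1$. For $s=2$ the only obstruction is $H^0(S^2V)_{t+1}$, so $\mathrm{Sq}^0\colon\mathrm{Ext}^{2,t}\to\mathrm{Ext}^{2,2t}$ is bijective for $t\ne1$.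
\end{example}

\begin{example}[the group $H^1(V)$]\label{ex:H1V}
We claim that $H^1(V)_u\ne0$ exactly for $u=1+2^j$ with $j\ge1$. Consider the exact sequence
\[
H^0(V^{(1)})_u\to H^1(\Sigma\mathbb F_2)_u\to H^1(V)_u\to H^1(V^{(1)})_u\xrightarrow{\delta}H^2(\Sigma\mathbb F_2)_u.
\]
The group $H^1(\Sigma\mathbb F_2)$ has basis $h_jv_0$ in degrees $1+2^j$, and $H^0(V^{(1)})$ is spanned by $\bar v_1$, which maps to $h_0v_0$. So the classes $h_jv_0$ with $j\ge1$ are nonzero in $H^1(V)$, and $H^1(V)_u=0$ for all other $u$ provided that $\delta$ is injective there. By \eqref{eq:edge} and \eqref{eq:ss}, the edge map $H^1_D(V^{(1)})_u\to H^1(V^{(1)})_u$ is onto if $H^0(V\otimes V)_{(u+1)/2}=0$, which holds for $u\ne3,5$. In Lemma~\ref{lem:detect} with $p=1$, hypothesis (ii) is empty, and (i) holds because $\delta_E$ is an isomorphism. So $\delta$ is injective for $u\neq3,5$, and these two exceptions have the form $1+2^j$.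

For odd $w$ the spectral sequence \eqref{eq:ss} with $Y=\mathbb F_2$ has only odd rows, so $\mathrm{Ext}^{2,w}=E_2^{1,1}=H^1(V)_{(w+1)/2}$. This is nonzero for $w=1+2^{j+1}$, $j\ge1$.
\end{example}

\begin{example}[$s=3$]\label{ex:s3}
We bound the set of degrees $u$ in which $H^1(S^2V)_u\ne0$, using the pieces $V^{(1)}$ and $\Lambda^2V$.

The twisted piece is handled by \eqref{eq:ss}: $H^1(V^{(1)})_u$ is built from $H^1(V)_{u/2}$ and $H^0(V\otimes V)_{(u+1)/2}$. So it vanishes unless $u=2+2^i$ with $i\ge2$, or $u\in\{3,5\}$.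

The untwisted piece sits in $0\to\Sigma V^{(1)}\to\Lambda^2V\to\Lambda^2(V)^{(1)}\to0$. The subcomodule contributes only for $u=3+2^i$ with $i\ge2$, or $u\in\{4,6\}$. The quotient contributes nothing if $\delta$ is injective on $H^1(\Lambda^2(V)^{(1)})_u$. The edge map onto this group is surjective if $H^0(V\otimes\Lambda^2V)_{(u+1)/2}=0$, so for $u\ne7,13$. Hypothesis (ii) of Lemma~\ref{lem:detect} is again empty. The map $\delta_E$ is the twist of $\partial\colon\Lambda^2V\to V\otimes V$, with cokernel $S^2V$, so (i) holds if $H^0(S^2V)_{u/2}=0$, that is, for $u\ne4$.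

Put $u=t+1$. Then $H^1(S^2V)_{t+1}=0$ unless $t=1+2^i$ or $t=2+2^i$ with $i\ge2$, or $t\in\{2,3,4,12\}$; and $H^0(S^2V)_{t+1}=0$ unless $t=1$. Hence $\mathrm{Sq}^0\colon\mathrm{Ext}^{3,t}\to\mathrm{Ext}^{3,2t}$ is bijective whenever $8\mid t$.
\end{example}

In Example~\ref{ex:s3} the infinite families of degrees $u$ converge $2$-adically to $2$ and $3$, while the degrees $t+1$ that matter are $2$-adically close to $1$, which is less than the lowest degree $2$ of $S^2V$. For larger $s$ we cannot list degrees, but we can keep track of such a $2$-adic neighborhood through each reduction.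

\section{The vanishing theorem}\label{sec:vanish}

We need a class of coefficients that is closed under the reductions of Section~\ref{sec:small}. Let $\mathcal M$ be the class of comodules
\[
M=\bigotimes_{l=1}^k\Lambda^{a_l}(V^{(c_l)}),\qquad k\ge0,\quad a_l\ge1,\quad c_l\ge0,
\]
each remembered together with its list of pairs $(a_l,c_l)$. The empty list gives $M=\mathbb F_2$, and factors $\Lambda^0$ are dropped wherever they appear. The $c_l$ are the \emph{twists} of $M$. Put
\[
n(M)=\sum_la_l,\qquad e(M)=\sum_la_l2^{c_l}.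
\]
Since $V^{(c)}$ is concentrated in degrees $\ge2^c$, the comodule $M$ and its cobar complex are concentrated in degrees $\ge e(M)$. By Lemma~\ref{lem:filt}, for $Y\in\mathcal M$ the comodule $S^qV\otimes Y$ has a finite filtration with quotients $L\in\mathcal M$ such that
\begin{equation}\label{eq:L}
n(L)\le q+n(Y),\qquad e(L)=q+e(Y),\qquad\text{each twist $c$ of $L$ is a twist of $Y$ or has }2^c\le q.
\end{equation}

Fix an integer $B\ge1$ and put $K=\lfloor\log_2B\rfloor+1$, so that $K\ge1$ and $B<2^K$.

\begin{definition}\label{def:adm}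
A triple $\sigma=(p,M,\alpha)$ with $p\ge0$, $M\in\mathcal M$ and $\alpha\in\mathbb Z$ is \emph{admissible} if
\[
p+n(M)\le B,\qquad c_l\le K\text{ for all }l,\qquad\alpha<e(M),\qquad-2B\le\alpha\le B,
\]
and if moreover $\alpha\ge-B$ when some $c_l$ is $0$. Put $m(\sigma)=\min_lc_l$ if $n(M)>0$, and let $m(\sigma)=v_2(\alpha)$ be the $2$-adic valuation of $\alpha$ if $M=\mathbb F_2$. The \emph{exponent} of $\sigma$ is
\[
R(\sigma)=(K+1)\bigl(2p+n(M)\bigr)+m(\sigma)+1.
\]
\end{definition}

If $M=\mathbb F_2$, then $-2B\le\alpha<0$ and $2B<2^{K+1}$, so $v_2(\alpha)\le K$. Thus $0\le m(\sigma)\le K$ and $R(\sigma)\ge1$ for every admissible triple.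

\begin{theorem}\label{thm:vanish}
For every admissible triple $\sigma=(p,M,\alpha)$ we have $H^p(M)_w=0$ for all $w\equiv\alpha\pmod{2^{R(\sigma)}}$.
\end{theorem}

The condition $\alpha<e(M)$ cannot be relaxed to $\alpha\le e(M)$: the groups $H^1(\mathbb F_2)$ and $H^1(V)$ are nonzero in the degrees $2^j$ and $1+2^j$, which converge $2$-adically to $e(\mathbb F_2)=0$ and $e(V)=1$. In the proof this inequality is passed from triple to triple, and it is used when $M=\mathbb F_2$, where it forces $\alpha\ne0$, so that repeated halving of $\alpha$ ends at an odd number.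

The exponent counts reduction steps, each of which costs at most one factor $2$ in the modulus. The row $q$ of \eqref{eq:ss} lowers $p$ by $q$ and raises $n$ by at most $q$. So $p+n$ never grows, and $2p+n$ drops when $q\ge1$. The row $q=0$ leaves $p$ and $n$ unchanged but removes one twist, so $m$ drops, and this can happen at most $K$ times in succession. The bounds involving $B$ serve to keep $m\le K$. The two ranges for $\alpha$ reflect that removing factors $v_0$ from untwisted exterior powers lowers $\alpha$ by at most $B$, and that the untwisting which follows halves it.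

\begin{proof}
We use strong induction on $R(\sigma)$. Write $n=n(M)$ and $R=R(\sigma)$, and let $w\equiv\alpha\pmod{2^R}$. We record how the induction hypothesis is applied.

\smallskip
\noindent(I1) \emph{If $\sigma'=(p',L,\beta)$ is admissible and $2p'+n(L)\le2p+n-1$, then $H^{p'}(L)_u=0$ for $u\equiv\beta\pmod{2^{R-1}}$.} Indeed $m(\sigma')\le K$ gives $R(\sigma')\le(K+1)(2p+n-1)+K+1=(K+1)(2p+n)\le R-1$.

\smallskip
\noindent(I2) \emph{Let $Y'\in\mathcal M$ have twists $\le K$, let $q\ge1$, $p'\ge0$, $\beta\in\mathbb Z$, and suppose that}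
\[
p'+q+n(Y')\le B,\qquad2p'+q+n(Y')\le2p+n-1,\qquad-B\le\beta\le B,\qquad\beta<q+e(Y').
\]
\emph{Then $H^{p'}(S^qV\otimes Y')_u=0$ for $u\equiv\beta\pmod{2^{R-1}}$.} Filter $S^qV\otimes Y'$ as in \eqref{eq:L}. The new twists satisfy $2^c\le q\le B<2^K$, so each $(p',L,\beta)$ is admissible, and (I1) applies to it.

\smallskip
\noindent(I3) \emph{For every integer $i$, either $w+i$ is odd, so that groups in degree $(w+i)/2$ are zero, or $\alpha+i$ is even and $(w+i)/2\equiv(\alpha+i)/2\pmod{2^{R-1}}$.} This holds because $R\ge1$. Below we treat only the second alternative.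

\medskip
\noindent\textbf{Case A: all twists of $M$ are at least $1$.} This includes $M=\mathbb F_2$. Here $M=Y^{(1)}$ with $Y\in\mathcal M$, $n(Y)=n$ and $2e(Y)=e(M)>\alpha$. By \eqref{eq:ss} it suffices to show that $H^{p-q}(S^qV\otimes Y)_{(w+q)/2}=0$ for $0\le q\le p$. Put $\beta=(\alpha+q)/2$. From $-2B\le\alpha\le B$ and $0\le q\le B$ we get $-B\le\beta\le B$.

For $q=0$, the triple $\sigma'=(p,Y,\alpha/2)$ is admissible because $\alpha/2<e(Y)$. Each twist has dropped by $1$, or $v_2(\alpha/2)=v_2(\alpha)-1$ if $M=\mathbb F_2$. So $R(\sigma')=R-1$, and the induction hypothesis applies. For $q\ge1$ use (I2) with $Y'=Y$ and $p'=p-q$: we have $p'+q+n=p+n\le B$, $2p'+q+n=2p+n-q$, and $\beta<e(Y)+q/2\le q+e(Y)$.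

\medskip
\noindent\textbf{Case B: some twist of $M$ is $0$.} Now $-B\le\alpha\le B$. Let $Z=\{l:c_l=0\}$ and $b=\sum_{l\in Z}a_l$. The remaining factors of $M$ form a twist $X^{(1)}$ with $X\in\mathcal M$. Thus
\[
M=\bigotimes_{l\in Z}\Lambda^{a_l}V\otimes X^{(1)},\qquad\text{and we put}\qquad T=\bigotimes_{l\in Z}\Lambda^{a_l}V\otimes X\in\mathcal M.
\]
The twists of $T$ are $\le K$, $n(T)=n$, $e(M)=b+2e(X)$ and $e(T)=b+e(X)$, so
\begin{equation}\label{eq:eT}
2e(T)=e(M)+b>\alpha.
\end{equation}
The sequences \eqref{eq:ext} give a surjection $M\to T^{(1)}$. We show that the induced map $H^p(M)_w\to H^p(T^{(1)})_w$ is both injective and zero.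

\medskip
\noindent\emph{Step 1: the map is injective.} Filter each factor $\Lambda^{a_l}V$, $l\in Z$, by \eqref{eq:ext}. The kernel of $M\to T^{(1)}$ then has a finite filtration with quotients $\Sigma^{|J|}N_J$ for $\emptyset\ne J\subset Z$, where
\[
N_J=\bigotimes_{l\in J}\Lambda^{a_l-1}(V^{(1)})\otimes\bigotimes_{l\in Z\setminus J}\Lambda^{a_l}(V^{(1)})\otimes X^{(1)}\in\mathcal M.
\]
The triple $(p,N_J,\alpha-|J|)$ is admissible. Indeed $n(N_J)=n-|J|$, and all twists of $N_J$ lie in $[1,K]$, so the wider range for the third entry is allowed; it holds since $|J|\le n\le B$ gives $-2B\le\alpha-|J|\le B$. From $e(N_J)=2b-2|J|+2e(X)$ and $\alpha<b+2e(X)$ we get $e(N_J)-(\alpha-|J|)>b-|J|\ge0$. As $2p+n(N_J)\le2p+n-1$, (I1) gives $H^p(\Sigma^{|J|}N_J)_w=H^p(N_J)_{w-|J|}=0$. So $H^p$ of the kernel vanishes in degree $w$.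

\medskip
\noindent\emph{Step 2: the map is zero.} Fix $l_0\in Z$, put $a=a_{l_0}$, and write $T=\Lambda^aV\otimes Y$ with $Y\in\mathcal M$, so $n(Y)=n-a$ and $e(Y)=e(T)-a$. The surjection factors as $M\to\Lambda^aV\otimes Y^{(1)}\to T^{(1)}$, and the second map is the one in \eqref{eq:extY}, with kernel $A=\Sigma(\Lambda^{a-1}V\otimes Y)^{(1)}$. So it suffices to show that $\delta\colon H^p(T^{(1)})_w\to H^{p+1}(A)_w$ is injective. This follows once the edge map $H^p_D(T^{(1)})_w\to H^p(T^{(1)})_w$ is onto and the hypotheses of Lemma~\ref{lem:detect} hold for \eqref{eq:extY}.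

\smallskip
\emph{The edge map is onto.} By \eqref{eq:edge} and \eqref{eq:ss} we need $H^{p-q}(S^qV\otimes T)_{(w+q)/2}=0$ for $1\le q\le p$. Use (I2) with $Y'=T$, $p'=p-q$ and $\beta=(\alpha+q)/2\in[-B,B]$. The first two inequalities are those of Case A, as $n(T)=n$, and \eqref{eq:eT} gives $2\beta<2e(T)+q\le2(q+e(T))$.

\smallskip
\emph{Hypothesis \textup{(ii)}.} Let $2\le j\le p$ and $Y'=\Lambda^{a-1}V\otimes Y$, so $n(Y')=n-1$ and $e(Y')=e(T)-1$. By Proposition~\ref{prop:ss}, $H^j_E(A)\cong\Sigma^{1-j}(S^jV\otimes Y')^{(1)}$, and \eqref{eq:twist} gives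
\[
H_D^{p-j}(H^j_E(A))_w=H^{p-j}(S^jV\otimes Y')_{(w+j-1)/2}.
\]
Use (I2) with $q=j$, $p'=p-j$ and $\beta=(\alpha+j-1)/2\in[-B,B]$. We have $p'+q+n(Y')=p+n-1$ and $2p'+q+n(Y')=2p+n-j-1$, and by \eqref{eq:eT}, $2\beta<2e(T)+j-1\le2e(T)+2j-2=2(q+e(Y'))$.

\smallskip
\emph{Hypothesis \textup{(i)}.} By Lemmas~\ref{lem:delta} and~\ref{lem:koszul}, $\delta_E$ is injective with cokernel $G^{(1)}$, where $G$ is the cokernel of $\partial\otimes1\colon\Lambda^aV\otimes Y\to V\otimes\Lambda^{a-1}V\otimes Y$. By the long exact sequence of $H^*_D$, it suffices to show that $H^{p-1}_D(G^{(1)})_w=H^{p-1}(G)_{w/2}$ is zero. If $a=1$, then $G=0$. If $a\ge2$, the rest of the Koszul complex is an exact sequence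
\[
0\to G\to G^0\to G^1\to\cdots\to G^{a-2}\to0,\qquad G^j=S^{2+j}V\otimes\Lambda^{a-2-j}V\otimes Y.
\]
Let $G_j$ be the kernel of the map out of $G^j$, so $G_0=G$, $G_{a-2}=G^{a-2}$, and $0\to G_j\to G^j\to G_{j+1}\to0$ is exact for $j<a-2$. The exact sequences $H^{p-2-j}(G_{j+1})\to H^{p-1-j}(G_j)\to H^{p-1-j}(G^j)$ and descending induction on $j$ reduce the claim to $H^{p-1-j}(G^j)_{w/2}=0$ for $0\le j\le a-2$. Use (I2) with $q=2+j$, $Y'=\Lambda^{a-2-j}V\otimes Y$, $p'=p-1-j$ and $\beta=\alpha/2\in[-B,B]$. Here $q+n(Y')=n$, so $p'+q+n(Y')\le p+n-1$ and $2p'+q+n(Y')\le2p+n-2$; and $q+e(Y')=a+e(Y)=e(T)>\alpha/2$ by \eqref{eq:eT}.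

\smallskip
This proves Step 2. A map that is injective and zero has source $0$, so $H^p(M)_w=0$.
\end{proof}

\section{Proof of the main theorem and the size of the exponent}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $B=s$, so that $K+1=\lfloor\log_2s\rfloor+2$ and $r(s)=(K+1)(2s-1)$. Let $2^{r(s)}\mid t$. As noted at the start of Section~\ref{sec:small}, it suffices to show that $H^p(S^qV)_{t+q/2}=0$ for all even $q\ge2$ and $p\ge0$ with $p+q\in\{s-1,s\}$. By \eqref{eq:L}, $S^qV$ has a finite filtration with quotients $L\in\mathcal M$ such that $n(L)\le q$, $e(L)=q$, and all twists $c$ satisfy $2^c\le q\le s<2^K$. The triple $(p,L,q/2)$ is admissible, because $p+n(L)\le p+q\le s$, $0\le q/2\le s$ and $q/2<q=e(L)$. Moreover $2p+n(L)\le2(s-q)+q\le2s-2$, so its exponent is at most $(K+1)(2s-2)+K+1=r(s)$. Since $t+q/2\equiv q/2\pmod{2^{r(s)}}$, Theorem~\ref{thm:vanish} gives $H^p(L)_{t+q/2}=0$ for every $L$.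
\end{proof}

For trivial coefficients, Theorem~\ref{thm:vanish} extends the observation about products made in the introduction to all classes and to all negative integers.

\begin{corollary}\label{cor:neg}
Let $s,a\ge1$, let $B\ge\max(s,a/2)$ be an integer, and let $K=\lfloor\log_2B\rfloor+1$. Then $\mathrm{Ext}_{\mathcal A}^{s,t}(\mathbb F_2,\mathbb F_2)=0$ for all $t\equiv-a\pmod{2^{2s(K+1)+v_2(a)+1}}$.
\end{corollary}

\begin{proof}
The triple $(s,\mathbb F_2,-a)$ is admissible, with exponent $2s(K+1)+v_2(a)+1$.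
\end{proof}

We do not claim that the value $r(s)$ is sharp. The divisibility exponent in Theorem~\ref{thm:main} must, however, depend on $s$.

\begin{proposition}\label{prop:grow}
For $s\ge4$ the class $h_0^s\in\mathrm{Ext}^{s,s}$ is nonzero and $\mathrm{Sq}^0(h_0^s)=0$. Hence for $s=2^k\ge4$ the exponent in Theorem~\ref{thm:main} must be at least $\log_2s+1$.
\end{proposition}

\begin{proof}
The quotient Hopf algebra $P\to\mathbb F_2[\xi_1]/(\xi_1^2)$ induces a ring map from $H^*(\mathbb F_2)$ to a polynomial algebra that sends $h_0$ to the generator $[\xi_1]$, so $h_0^s\ne0$. We have $\mathrm{Sq}^0(h_0^s)=h_1^s$, so it remains to show that $h_1^4=0$. Write $x=\xi_1$, $y=\xi_2$ and $z=\xi_2+\xi_1^3$. In the cobar complex $d[g]=\Delta g+g\otimes1+1\otimes g$, and expanding the coproducts gives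
\begin{gather*}
d[y]=[x^2|x],\qquad d[z]=[x|x^2],\\
d[xy]=[z|x]+[x|y]+[x^2|x^2],\qquad d[x^2y]=[x^4|x]+[x^2|z]+[y|x^2].
\end{gather*}
The second formula gives $h_0h_1=0$. Since $d$ is a derivation and $[x]$, $[x^2]$ are cocycles,
\begin{align*}
d[x^2|xy]&=[x^2|z|x]+[x^2|x|y]+[x^2|x^2|x^2],\\
d[y|y]&=[x^2|x|y]+[y|x^2|x],\\
d[x^2y|x]&=[x^4|x|x]+[x^2|z|x]+[y|x^2|x].
\end{align*}
The sum of the right-hand sides is $[x^2|x^2|x^2]+[x^4|x|x]$, so $h_1^3=h_2h_0^2$ and $h_1^4=h_2h_0(h_0h_1)=0$. For $s=2^k\ge4$, the operation $\mathrm{Sq}^0$ is therefore not injective on $\mathrm{Ext}^{s,t}$ with $t=2^k$, so divisibility of $t$ by $2^r$ with $r\le k$ does not suffice.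
\end{proof}

\begin{thebibliography}{1}
\bibitem{problems}
Carles Broto, Nguyen H V Hung, Nicholas J Kuhn, John H Palmieri, Stewart Priddy, Nobuaki Yagita,
\emph{Algebraic Topology (Hanoi, August 2004): The problem session},
arXiv:0903.5034 (2009).
\end{thebibliography}
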